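\title{A colorful Tverberg theorem over valued fields}

\begin{abstract}
Over a valued field $K$, a convex combination is a linear combination whose coefficients lie in the valuation ring and sum to $1$. We show that if $d+1$ color classes of $t=\lfloor (r-2)(d+1)/2\rfloor+2$ points each are given in $K^d$, then there are $r$ pairwise disjoint sets, each containing exactly one point of every color, whose convex hulls have a common point. The bound does not depend on $K$, and it proves a colorful Tverberg conjecture from a paper of Chernikov and Mennen. The optimal value $t=r$ suffices when $r=2$, when $d\le 2$, and when the valuation is trivial; over an infinite field, $d$ colors do not suffice. The main tool is an exchange argument showing that a multicolored simplex whose determinant has least valuation contains two entire color classes.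
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a field with a valuation $\nu\colon K\to\Gamma\cup\{\infty\}$. Thus $\Gamma$ is a totally ordered abelian group, $\infty$ is larger than every element of $\Gamma$, and
\[
\nu(a)=\infty \iff a=0,\qquad \nu(ab)=\nu(a)+\nu(b),\qquad \nu(a+b)\ge\min\{\nu(a),\nu(b)\}.
\]
The valuation ring is $\mathcal O=\{a\in K:\nu(a)\ge0\}$. One thinks of $a$ as large when $\nu(a)$ is small, so that $\mathcal O$ is the closed unit ball. The valuation is \emph{trivial} if $\nu(a)=0$ for all $a\ne0$, that is, if $\mathcal O=K$. Throughout the paper $K$ is an arbitrary valued field: there is no restriction on the value group, the characteristic or the residue field, and the trivial valuation is allowed. We write $[m]=\{1,\dots,m\}$.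

A set $C\subseteq K^d$ is \emph{convex} if $\sum_{i=1}^k a_ix_i\in C$ whenever $k\ge1$, $x_1,\dots,x_k\in C$, $a_1,\dots,a_k\in\mathcal O$ and $a_1+\dots+a_k=1$. The \emph{convex hull} $\operatorname{conv}(Y)$ is the smallest convex set containing $Y$; for nonempty $Y$ it consists of all sums $\sum_i a_iy_i$ with $y_i\in Y$, $a_i\in\mathcal O$ and $\sum_ia_i=1$. The ring $\mathcal O$ plays the part that the interval $[0,1]$ plays over the reals, but it is closed under subtraction, and this makes hulls algebraic objects: for any $y_0\in Y$,
\begin{equation}\label{eq:hull}
\operatorname{conv}(Y)=y_0+\sum_{y\in Y}\mathcal O\,(y-y_0).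
\end{equation}
Indeed $\sum_ia_iy_i=y_0+\sum_ia_i(y_i-y_0)$ when $\sum_ia_i=1$, and conversely $y_0+\sum_ia_i(y_i-y_0)$ is a convex combination because the coefficient $1-\sum_ia_i$ of $y_0$ lies in $\mathcal O$. For the trivial valuation, convex hulls are affine hulls. For $d=1$, formula \eqref{eq:hull} says that the hull of two points is a ball with either point as center:
\begin{equation}\label{eq:ball}
\operatorname{conv}\{x,y\}=\{z\in K:\nu(z-y)\ge\nu(x-y)\}.
\end{equation}

A Tverberg-type question asks how many points guarantee $r$ disjoint subsets whose hulls meet. In the colorful version the subsets must also be multicolored. If a set $X$ is partitioned into color classes, we call a subset of $X$ \emph{rainbow} if it contains exactly one point of every class. We say that $t$ \emph{suffices for $(K,d,r)$} if every $X\subseteq K^d$ with $|X|=t(d+1)$, partitioned into $d+1$ color classes of size $t$, contains $r$ pairwise disjoint rainbow sets whose convex hulls have a common point. The following conjecture comes from the paper of Chernikov and Mennen \cite{CM}.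

\begin{quote}
\textbf{Conjecture.} For all integers $r,d\ge2$ there is $t\ge r$ that suffices for $(K,d,r)$ for every valued field $K$.
\end{quote}

Which $t$ should one expect? Since $r$ disjoint rainbow sets use $r$ points of each color, classes of size $t<r$ are too small, and $t=r$ is the best one can hope for. On the line this value is attained. Let $d=1$, and among the pairs $(y_1,y_2)\in C_1\times C_2$ choose one that is farthest apart, meaning that $\nu(y_1-y_2)$ is minimal. Every $x\in C_1$ has $\nu(x-y_2)\ge\nu(y_1-y_2)$ and every $x\in C_2$ has $\nu(x-y_1)\ge\nu(y_2-y_1)$, so by \eqref{eq:ball} the ball $\operatorname{conv}\{y_1,y_2\}$ contains both classes. Delete $y_1,y_2$ and repeat. With $r$ points in each class this produces $r$ disjoint rainbow pairs, and the points of the last pair lie in all $r$ hulls. The whole paper grows out of this argument. In higher dimension a single rainbow set can no longer be made to contain all the points (Example~\ref{ex:two}), but it can be made to contain two whole classes, and this is enough to prove the conjecture.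

For the three theorems below, $d\ge1$ and $r\ge2$ are integers.

\begin{theorem}\label{thm:main}
Let $t=\lfloor (r-2)(d+1)/2\rfloor+2$; then $t\ge r$. For every valued field $K$ and every $X\subseteq K^d$ with $|X|=t(d+1)$, partitioned into classes $C_1,\dots,C_{d+1}$ of size $t$, there are pairwise disjoint sets $X_1,\dots,X_r\subseteq X$ with $|X_i\cap C_j|=1$ for all $i\in[r]$, $j\in[d+1]$, and $\bigcap_{i}\operatorname{conv}(X_i)\neq\emptyset$. Moreover, a point of $X$ lies in the intersection.
\end{theorem}

This $t$ depends only on $r$ and $d$, so the conjecture is true. If $t$ suffices, then so does every larger value, since one can pass to subsets of the color classes. For example $t=(r-1)(d+1)+1$ suffices, as it exceeds $(r-2)(d+1)/2+2$ by $r(d+1)/2-1>0$.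

\begin{theorem}\label{thm:optimal}
The optimal value $t=r$ suffices for $(K,d,r)$ in each of the following cases:
\begin{itemize}
\item[(a)] $r=2$, with $d$ and $K$ arbitrary;
\item[(b)] $d\in\{1,2\}$, with $r$ and $K$ arbitrary;
\item[(c)] $K$ trivially valued, with $r$ and $d$ arbitrary.
\end{itemize}
\end{theorem}

We do not settle whether $t=r$ suffices for all $r$, $d$ and $K$. The first case that Theorem~\ref{thm:optimal} does not cover is $r=d=3$ with a nontrivial valuation, where Theorem~\ref{thm:main} gives $t=4$.

The number of colors cannot be lowered, however large the classes are.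

\begin{theorem}\label{thm:colors}
If $K$ is infinite, then for every $t\ge1$ there is $X\subseteq K^d$ with $|X|=td$, partitioned into $d$ classes of size $t$, such that no $d+1$ pairwise disjoint rainbow $d$-sets have convex hulls with a common point.
\end{theorem}

Section~\ref{sec:prelim} collects the basic tools and treats the uncolored problem, which shows the shape of the argument. Section~\ref{sec:key} proves the key fact about two color classes. Section~\ref{sec:greedy} deduces Theorem~\ref{thm:main} and parts (a), (b) of Theorem~\ref{thm:optimal}; part (c) is proved in Section~\ref{sec:trivial} and Theorem~\ref{thm:colors} in Section~\ref{sec:colors}.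

\section{Lifts and the uncolored case}\label{sec:prelim}

We use two consequences of the axioms of a valuation.
\begin{itemize}
\item[(V1)] $\nu(1)=\nu(-1)=0$ and $\nu(a^{-1})=-\nu(a)$ for $a\neq0$. Hence $b/a\in\mathcal O$ whenever $a\ne0$ and $\nu(a)\le\nu(b)$.
\item[(V2)] If $\nu(a_1)<\nu(a_j)$ for $j=2,\dots,k$, then $\nu(a_1+\dots+a_k)=\nu(a_1)$.
\end{itemize}
The first follows from $\nu(1)=2\nu(1)$ and $2\nu(-1)=\nu(1)$, ordered groups being torsion-free. For the second, put $s=a_1+\dots+a_k$ and $b=s-a_1$. Then $\nu(s)\ge\nu(a_1)$ and $\nu(b)>\nu(a_1)$, and $\nu(a_1)\ge\min\{\nu(s),\nu(b)\}$ forces $\nu(s)\le\nu(a_1)$.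

Put $n=d+1$ and $V=K^n$. The \emph{lift} of $x\in K^d$ is $\hat x=(x,1)\in V$. Lifts turn convexity into linear algebra: if $\hat x=\sum_j\lambda_j\hat y_j$, then the last coordinate gives $\sum_j\lambda_j=1$, and therefore
\begin{equation}\label{eq:lift}
x\in\operatorname{conv}\{y_j\}_j\iff \hat x=\sum_j\lambda_j\hat y_j\ \text{ for some }\lambda_j\in\mathcal O.
\end{equation}

\begin{lemma}\label{lem:radon}
Let $x_1,\dots,x_M\in K^d$, not necessarily distinct, with $M\ge d+2$. Then $x_i\in\operatorname{conv}\{x_j:j\ne i\}$ for some $i$.
\end{lemma}

\begin{proof}
The $M$ vectors $\hat x_j\in K^{d+1}$ satisfy a nontrivial relation $\sum_jc_j\hat x_j=0$. Choose $i$ with $\nu(c_i)$ minimal; then $c_i\ne0$. We have $\hat x_i=\sum_{j\ne i}(-c_j/c_i)\hat x_j$ with coefficients in $\mathcal O$ by (V1), and \eqref{eq:lift} applies.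
\end{proof}

The uncolored problem is now quickly solved. If $Z\subseteq K^d$ is finite with $|Z|\ge d+2$, the lemma gives $x\in Z$ such that the convex set $\operatorname{conv}(Z\setminus\{x\})$ contains $Z$, hence equals $\operatorname{conv}(Z)$. Deleting points in this way, we find in every finite $Z$ with $|Z|\ge d+1$ a subset $Y$ of $d+1$ points with $Z\subseteq\operatorname{conv}(Y)$. Given $(r-1)(d+1)+1$ points, remove such a subset $Y$ from the remaining points $r-1$ times in succession. One point $x$ is left, and it lies in the hull of each of the $r-1$ removed sets and in $\operatorname{conv}\{x\}$. The proof of Theorem~\ref{thm:main} peels off sets in the same way; the difficulty is that the removed sets must be rainbow.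

A second consequence of Lemma~\ref{lem:radon} is the Helly property, which we need only for the planar case of Theorem~\ref{thm:optimal}.

\begin{lemma}\label{lem:helly}
Let $A_1,\dots,A_M\subseteq K^d$ be convex, $M\ge d+1$. If any $d+1$ of them have a common point, then all of them have a common point.
\end{lemma}

\begin{proof}
Induct on $M$; for $M=d+1$ there is nothing to prove. Let $M\ge d+2$. By induction there is, for each $k\in[M]$, a point $p_k\in\bigcap_{l\neq k}A_l$. By Lemma~\ref{lem:radon}, $p_i\in\operatorname{conv}\{p_j:j\ne i\}$ for some $i$. Since $p_j\in A_i$ for all $j\neq i$ and $A_i$ is convex, $p_i\in A_i$. Hence $p_i\in\bigcap_lA_l$.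
\end{proof}

\section{A rainbow simplex containing two colors}\label{sec:key}

Let $(C_i)_{i\in I}$ be a finite family of subsets of $K^d$, not necessarily disjoint; we call the indices colors. A \emph{transversal} is a tuple $y=(y_i)_{i\in I}$ with $y_i\in C_i$. It is \emph{independent} if the family $(\hat y_i)_{i\in I}$ is linearly independent, and it \emph{absorbs} the color $i$ if $C_i\subseteq\operatorname{conv}\{y_j:j\in I\}$.

\begin{proposition}\label{prop:key}
Let $C_1,\dots,C_n\subseteq K^d$, $n=d+1\ge2$, be finite and nonempty. Then some transversal absorbs at least two colors.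
\end{proposition}

The number two cannot be raised in any dimension.

\begin{example}\label{ex:two}
Let $d\ge2$, let $\pi\in K$ with $0<\nu(\pi)<\infty$, and let $e_1,\dots,e_d$ be the standard basis of $K^d$. Let $u_3,\dots,u_n$ be the first $d-1$ of the distinct elements $1,1+\pi,1+\pi^2,\dots$, which have valuation $0$ by (V2). Consider the pairwise disjoint classes
\[
C_1=\{0\},\qquad C_2=\{\pi e_1\},\qquad C_i=\{u_ie_1,\dots,u_ie_d\}\quad(3\le i\le n).
\]
By \eqref{eq:hull}, the hull of a transversal is $\mathcal O\pi e_1+\mathcal Oy_3+\dots+\mathcal Oy_n$. The $d-1$ points $y_3,\dots,y_n$ miss some coordinate axis, say the $j$th, and then the $j$th coordinate of every point of the hull lies in $\pi\mathcal O$. So $u_ie_j$ is outside the hull for every $i\ge3$, and only the colors $1$ and $2$ are absorbed.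
\end{example}

\subsection{Extremal transversals and exchanges}\label{sub:exchange}

On the line we chose $y_1,y_2$ with $\nu(y_1-y_2)$ minimal, and $y_1-y_2$ is the determinant of the matrix with rows $\hat y_1,\hat y_2$. In general we minimize the valuation of the determinant of the lifts, that is, we take a rainbow simplex of largest volume. This choice carries information only if the determinant is not always zero, so we assume for now that an independent transversal exists. For the treatment of the remaining case it is convenient to work inside a subspace of $V$.

\medskip
\noindent\emph{Setting $(\ast)$.} $I$ is a finite set with $m=|I|\ge1$; $W\subseteq V$ is a subspace of dimension $m$; the sets $C_i\subseteq K^d$ $(i\in I)$ are finite and nonempty, with $\hat x\in W$ for all $x\in\bigcup_iC_i$; and some transversal is independent.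
\medskip

Fix a basis of $W$ and an ordering of $I$. For a transversal $z$ let $D(z)$ be the determinant of the $m\times m$ matrix whose $i$th row lists the coordinates of $\hat z_i$. There are finitely many transversals, so one of them, $y$, minimizes $\nu(D(y))$; we call it \emph{extremal}. Because an independent transversal exists, the minimum is finite, so $D(y)\ne0$ and $(\hat y_j)_{j\in I}$ is a basis of $W$. For $x\in\bigcup_iC_i$ define $\lambda_j(x)\in K$ by
\[
\hat x=\sum_{j\in I}\lambda_j(x)\,\hat y_j,\qquad\text{so that}\qquad\sum_{j\in I}\lambda_j(x)=1 .
\]
By \eqref{eq:lift} and the uniqueness of coordinates, $y$ absorbs the color $i$ if and only if $\lambda_j(x)\in\mathcal O$ for all $x\in C_i$ and $j\in I$. Extremality enters through a single inequality.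

\begin{lemma}\label{lem:exchange}
In setting $(\ast)$ let $y$ be extremal, let $i_1,\dots,i_k\in I$ be distinct, and let $x_a\in C_{i_a}$ for $a\in[k]$. Then the $k\times k$ matrix $A$ with entries $A_{ab}=\lambda_{i_b}(x_a)$ satisfies $\nu(\det A)\ge0$.
\end{lemma}

\begin{proof}
Let $z$ be the transversal obtained from $y$ by replacing $y_{i_a}$ by $x_a$ for $a\in[k]$. Then $D(z)=\det(B)\,D(y)$, where the $i$th row of $B$ lists the coordinates of $\hat z_i$ in the basis $(\hat y_j)$. For $i\notin\{i_1,\dots,i_k\}$ this row is the $i$th unit vector. Permuting rows and columns simultaneously so that $i_1,\dots,i_k$ come first does not change the determinant and gives $B$ the form $\left(\begin{smallmatrix}A&*\\0&\mathrm{Id}\end{smallmatrix}\right)$. So $\det B=\det A$, and $\nu(\det A)+\nu(D(y))=\nu(D(z))\ge\nu(D(y))$ with $\nu(D(y))$ finite.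
\end{proof}

\subsection{Three colors, by hand}\label{sub:plane}

Take $I=\{1,2,3\}$ in setting $(\ast)$, for instance three classes in the plane with $W=V$. Exchanging one point ($k=1$) shows that $\lambda_i(x)\in\mathcal O$ for $x\in C_i$. Suppose that color $1$ is not absorbed, and let $x\in C_1$ have a coordinate outside $\mathcal O$. Since $\lambda_2(x)+\lambda_3(x)=1-\lambda_1(x)\in\mathcal O$, either both of $\lambda_2(x),\lambda_3(x)$ lie in $\mathcal O$ or neither does; so neither does. Suppose that color $2$ is not absorbed either. The same reasoning with the colors permuted gives $x'\in C_2$ with $\lambda_2(x')\in\mathcal O$ and $\lambda_1(x'),\lambda_3(x')\notin\mathcal O$. Now exchange both points ($k=2$):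
\[
\det A=\lambda_1(x)\lambda_2(x')-\lambda_2(x)\lambda_1(x').
\]
The first product has valuation $\ge0$ and the second has negative valuation, so $\nu(\det A)<0$ by (V2), contradicting Lemma~\ref{lem:exchange}. Hence at most one of the three colors is not absorbed. One such color can occur: in Example~\ref{ex:two} with $d=2$ the only independent transversal is $(0,\pi e_1,e_2)$, and the point $e_1\in C_3$ has coordinates $(1-\pi^{-1},\pi^{-1},0)$.

With more colors, an unabsorbed color $i$ still has a point with two coordinates outside $\mathcal O$, but these need not belong to colors that point back to $i$. One has to follow the chain of bad coordinates until it closes up, and then exchange all the points along the resulting cycle at once. This is naturally recorded in a directed graph.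

\subsection{The nondegenerate case}

\begin{lemma}\label{lem:nondeg}
In setting $(\ast)$ with $m\ge2$, an extremal transversal absorbs at least two colors.
\end{lemma}

\begin{proof}
Let $y$ be extremal. Define a directed graph $G$ on $I$, with loops allowed, by drawing an arc $i\to j$ if some $x\in C_i$ has $\nu(\lambda_j(x))<0$. The absorbed colors are exactly the sinks of $G$, the vertices with no outgoing arc.

\medskip
\noindent\emph{Claim 1: $G$ has no directed cycle; in particular, no loop.}
Suppose it has one. An exchange along an arbitrary cycle might not help, since large terms in $\det A$ can cancel: the $2\times2$ matrix with all entries equal to an element of negative valuation has determinant $0$. We therefore take a shortest cycle $i_1\to i_2\to\dots\to i_k\to i_1$, with $k\ge1$, distinct vertices, and indices read modulo $k$. Choose $x_a\in C_{i_a}$ with $\nu(\lambda_{i_{a+1}}(x_a))<0$, and let $A_{ab}=\lambda_{i_b}(x_a)$. Thus $\nu(A_{a,a+1})<0$ for all $a$.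

All other entries of $A$ lie in $\mathcal O$. For if $\nu(A_{ab})<0$, then $i_a\to i_b$ is an arc. Following the cycle from $i_b$ to $i_a$ takes $s$ steps, where $0\le s\le k-1$ and $s\equiv a-b$, and together with the arc $i_a\to i_b$ this is a cycle of length $s+1$. By minimality $s+1=k$, which means $b\equiv a+1$.

Expand $\det A=\sum_\sigma\operatorname{sgn}(\sigma)\prod_aA_{a,\sigma(a)}$. The term of the cyclic permutation $\sigma_0\colon a\mapsto a+1$ has valuation $\gamma=\sum_{a=1}^k\nu(A_{a,a+1})<0$. The term of any $\sigma\neq\sigma_0$ has valuation at least $\sum_{a:\,\sigma(a)=a+1}\nu(A_{a,a+1})$, and this is greater than $\gamma$, because at least one of the negative summands of $\gamma$ is missing. By (V2), $\nu(\det A)=\gamma<0$, contradicting Lemma~\ref{lem:exchange}.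

\medskip
\noindent\emph{Claim 2: a vertex that is not a sink has at least two out-neighbors.}
Let $x\in C_i$ have $\nu(\lambda_j(x))<0$. If $j$ were the only index with this property, (V2) would give $\nu\bigl(\sum_l\lambda_l(x)\bigr)=\nu(\lambda_j(x))<0$, whereas the sum is $1$.

\medskip
Now let $S$ be the set of sinks, and suppose $|S|\le1$. Since $m\ge2$, the set $I\setminus S$ is nonempty, and by Claim 2 each of its vertices has an out-neighbor in $I\setminus S$. Walking along such arcs we must repeat a vertex, which yields a directed cycle and contradicts Claim 1. Hence $|S|\ge2$.
\end{proof}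

Claim 1 alone produces one sink. The second sink comes from Claim 2, which uses that the vectors in question are lifts, with coordinates summing to $1$.

\subsection{The degenerate case}

It can happen that no transversal is independent, for example when $d=3$ and $C_1,C_2,C_3$ lie on one line $L$. Then $D$ vanishes identically. But the remedy is plain: forget the ambient space and apply Lemma~\ref{lem:nondeg} to two of these colors inside $L$, where $W$ is the plane spanned by the lifts of points of $L$. Rado's theorem shows that degeneracy always has such a cause, namely a set of colors confined to a subspace of too small dimension. We recall it in the case that we use, the matroid of linear independence on a finite set of vectors.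

\begin{theorem}[Rado \cite{Rado}; see \cite{Oxley}]\label{thm:rado}
Let $(A_i)_{i\in I}$ be a finite family of finite subsets of a vector space. There exist $a_i\in A_i$ such that the family $(a_i)_{i\in I}$ is linearly independent if and only if $\dim\operatorname{span}\bigcup_{j\in J}A_j\ge|J|$ for every $J\subseteq I$.
\end{theorem}

For a family $(C_i)_{i\in I}$ in $K^d$ and $J\subseteq I$ put $W_J=\operatorname{span}\{\hat x:x\in C_j,\ j\in J\}$.

\begin{lemma}\label{lem:deficient}
Let $(C_i)_{i\in I}$ be a finite family of finite nonempty subsets of $K^d$ with no independent transversal. Then there is $J\subseteq I$ with $|J|\ge2$ and $\dim W_J=|J|-1$ such that, for each $j\in J$, the family $(C_i)_{i\in J\setminus\{j\}}$ has an independent transversal.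
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:rado} there is $J\subseteq I$ with $\dim W_J<|J|$; take $J$ minimal under inclusion. The empty set does not satisfy the inequality, and neither does a singleton, since the $C_i$ are nonempty and lifts are nonzero. So $|J|\ge2$. Let $j\in J$. By minimality every $J'\subseteq J\setminus\{j\}$ has $\dim W_{J'}\ge|J'|$, so Theorem~\ref{thm:rado} gives an independent transversal of $(C_i)_{i\in J\setminus\{j\}}$. Its $|J|-1$ lifts lie in $W_J$, whence $\dim W_J\geq|J|-1$, and equality holds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]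
If some transversal is independent, we are in setting $(\ast)$ with $I=[n]$ and $W=V$, and Lemma~\ref{lem:nondeg} applies. Otherwise take $J$ as in Lemma~\ref{lem:deficient}.

If $|J|\ge3$, fix $j\in J$ and let $I=J\setminus\{j\}$ and $W=W_J$. This is setting $(\ast)$ with $m=|J|-1\ge2$, so some transversal $(y_i)_{i\in I}$ has two classes $C_i$, $i\in I$, in its hull. Choose $y_i\in C_i$ arbitrarily for $i\in[n]\setminus I$; adding points only enlarges the hull.

If $|J|=2$, then $\dim W_J=1$, and $W_J$ contains only one vector with last coordinate $1$. Hence both classes $C_j$, $j\in J$, equal the same singleton, and every transversal absorbs both.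
\end{proof}

\section{Peeling off rainbow sets}\label{sec:greedy}

Let $C_1,\dots,C_n\subseteq K^d$ be pairwise disjoint of size $t$. We apply Proposition~\ref{prop:key} repeatedly. Put $C_i^{(1)}=C_i$. For $k=1,\dots,t$, the sets $C^{(k)}_1,\dots,C^{(k)}_n$ have $t-k+1\ge1$ points each; choose a transversal $(y_{k,1},\dots,y_{k,n})$ of them and a set $S_k\subseteq[n]$ with $|S_k|\ge2$ such that
\[
C_i^{(k)}\subseteq\operatorname{conv}(Y_k)\ \text{ for }i\in S_k,\qquad\text{where }Y_k=\{y_{k,1},\dots,y_{k,n}\},
\]
and put $C_i^{(k+1)}=C_i^{(k)}\setminus\{y_{k,i}\}$. The sets $Y_1,\dots,Y_t$ are rainbow and pairwise disjoint. Arrange the points $y_{k,i}$ in a $t\times n$ array, whose rows are the sets $Y_k$ and whose columns are the classes $C_i$. The set $C^{(k)}_i$ is the part of column $i$ from row $k$ down, so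
\begin{equation}\label{eq:below}
i\in S_k,\ \ k\le l\le t\quad\Longrightarrow\quad y_{l,i}\in\operatorname{conv}(Y_k).
\end{equation}
The absorbed colors may change from row to row. What we need is one column that is absorbed by $r-1$ rows above the last, and this is a matter of counting.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t=\lfloor(r-2)n/2\rfloor+2$. Since $n\ge2$, we have $t\ge(r-2)+2=r$. Run the procedure above. Using $2\lfloor a/2\rfloor\ge a-1$ for integers $a$, we get
\[
\sum_{i=1}^n|\{k\le t-1:i\in S_k\}|=\sum_{k=1}^{t-1}|S_k|\ge2(t-1)=2\lfloor(r-2)n/2\rfloor+2>(r-2)n .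
\]
So some color $i$ lies in $S_k$ for at least $r-1$ indices $k_1<\dots<k_{r-1}\le t-1$. By \eqref{eq:below} the point $y_{t,i}\in X$ lies in $\operatorname{conv}(Y_{k_1}),\dots,\operatorname{conv}(Y_{k_{r-1}})$, and it belongs to $Y_t$. Take $Y_{k_1},\dots,Y_{k_{r-1}},Y_t$ as $X_1,\dots,X_r$.
\end{proof}

\begin{remark}
If we knew only $|S_k|\ge1$, the same count would require $t-1>(r-2)n$, that is, $t=(r-2)(d+1)+2$. The second absorbed color is what halves the leading term.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(a) and (b)]
The value of $t$ in Theorem~\ref{thm:main} is $2$ for $r=2$, and it is $(r-2)+2=r$ for $d=1$. This proves (a) and the case $d=1$ of (b).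

Let $d=2$ and, by (a), $r\ge3$. The value $\lfloor3(r-2)/2\rfloor+2$ exceeds $r$ once $r\ge4$, so counting is not enough; we show instead that all rows work simultaneously. Run the procedure with $t=r$, and let $k<k'<l$ be indices in $[r]$. The sets $S_k,S_{k'}\subseteq[3]$ have at least two elements each, so they share a color $i$. By \eqref{eq:below}, $y_{l,i}\in\operatorname{conv}(Y_k)\cap\operatorname{conv}(Y_{k'})$, and $y_{l,i}\in Y_l$. Thus any three of the convex sets $\operatorname{conv}(Y_1),\dots,\operatorname{conv}(Y_r)$ in $K^2$ have a common point, and by Lemma~\ref{lem:helly} so do all $r$ of them.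
\end{proof}

The restriction $d\le 2$ is used in finding the shared color. For $d\ge3$ the argument would need any $d$ of the sets $S_k$ to have a common element, while two $2$-element subsets of $[d+1]$ can be disjoint.

\section{The trivial valuation}\label{sec:trivial}

Let $\mathcal O=K$. For a subspace $W\subseteq V$ put $W^\flat=\{x\in K^d:\hat x\in W\}$. By \eqref{eq:lift}, the hull of points whose lifts lie in $W$ is contained in $W^\flat$, and if the lifts form a basis of $W$, the hull is all of $W^\flat$. So an independent transversal absorbs everything, and no extremal choice is needed; this is the step that fails for nontrivial valuations, by Example~\ref{ex:two}. When independent transversals run out, Lemma~\ref{lem:deficient} moves the problem to a smaller subspace with fewer colors. The statement suited to this induction is the following.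

\begin{proposition}\label{prop:trivial}
Let $K$ be trivially valued and $m,r\ge1$. Let $W\subseteq V$ be a subspace of dimension $m$, let $|I|=m$, and let $(C_i)_{i\in I}$ be subsets of $W^\flat$ of size $r$, not necessarily disjoint. Then there are enumerations $C_i=\{y_{1,i},\dots,y_{r,i}\}$ such that the sets $\operatorname{conv}\{y_{k,i}:i\in I\}$, $k\in[r]$, have a common point.
\end{proposition}

\begin{proof}
We induct on the pair $(m,r)$, ordered lexicographically. For $r=1$ there is a single nonempty hull. Let $r\ge2$.

Suppose first that some transversal is independent, and call it $(y_{1,i})_{i\in I}$. Its $m$ lifts form a basis of $W$, so its hull is $W^\flat$. Apply the induction hypothesis for $(m,r-1)$ to $W$ and the sets $C_i\setminus\{y_{1,i}\}$, numbering their points $y_{2,i},\dots,y_{r,i}$. The resulting $r-1$ hulls have a common point, which lies in $W^\flat$, the first hull.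

Suppose next that no transversal is independent. Lemma~\ref{lem:deficient} gives $J\subseteq I$ with $\dim W_J=|J|-1$ and $1\le|J|-1<m$. Fix $j\in J$ and apply the induction hypothesis for $(|J|-1,r)$ to $W_J$ and the family $(C_i)_{i\in J\setminus\{j\}}$. Enumerate the other classes arbitrarily. Since $\operatorname{conv}\{y_{k,i}:i\in J\setminus\{j\}\}\subseteq\operatorname{conv}\{y_{k,i}:i\in I\}$ for every $k$, the common point remains common.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(c)]
Apply Proposition~\ref{prop:trivial} with $W=V$, $m=n$ and $I=[n]$. As the classes are pairwise disjoint, the sets $\{y_{k,i}:i\in[n]\}$, $k\in[r]$, are rainbow and pairwise disjoint.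
\end{proof}

\section{Why $d$ colors do not suffice}\label{sec:colors}

With $d$ colors a rainbow set has only $d$ points, so its hull lies in an affine hyperplane. While $d$ hyperplanes with independent normal vectors meet in a point, $d+1$ hyperplanes in general position have no common point. We make this precise; neither the valuation nor the coloring plays any role.

\begin{proof}[Proof of Theorem~\ref{thm:colors}]
For $x_1,\dots,x_d\in K^d$, expansion along the last row gives a vector $H=H(x_1,\dots,x_d)\in K^{d+1}$ of signed maximal minors, whose entries are polynomials in the coordinates of the $x_j$, such that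
\[
\langle H,w\rangle:=\sum_{l=1}^{d+1}H_lw_l=\det(\hat x_1,\dots,\hat x_d,w)\qquad\text{for all }w\in K^{d+1}.
\]
If $z\in\operatorname{conv}\{x_1,\dots,x_d\}$, then $\hat z$ is a linear combination of the $\hat x_j$, so $\langle H,\hat z\rangle=0$. If the $\hat x_j$ are linearly independent, then $H\ne0$ (complete them to a basis), so the linear form $\langle H,\cdot\rangle$ has kernel $\operatorname{span}\{\hat x_1,\dots,\hat x_d\}$ and is a nonzero multiple of any other nonzero form vanishing on the $\hat x_j$.

Let $\xi_1,\dots,\xi_{td}$ be points whose coordinates $\xi_{p,l}$ $(p\in[td],\ l\in[d])$ are indeterminates. For each sequence $F=(P_1,\dots,P_{d+1})$ of pairwise disjoint $d$-element subsets of $[td]$, let $G_F$ be the determinant of the $(d+1)\times(d+1)$ matrix whose $l$th row is $H$ evaluated at the points $\xi_p$, $p\in P_l$, in increasing order of $p$. We claim that the polynomial $G_F$ is nonzero. Since the $P_l$ are disjoint, the points indexed by different $P_l$ can be specialized independently. Let $e_1,\dots,e_d$ be the standard basis of $K^d$ and $\varepsilon_1,\dots,\varepsilon_{d+1}$ that of $K^{d+1}$.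
\begin{itemize}
\item For $l\le d$, specialize the points indexed by $P_l$ to $0$ and the $e_j$ with $j\neq l$. The lifts $\varepsilon_{d+1}$ and $\varepsilon_j+\varepsilon_{d+1}$ $(j\le d,\ j\ne l)$ are independent and satisfy $w_l=0$, so the $l$th row is $c_l\varepsilon_l$ with $c_l\neq0$.
\item Specialize the points indexed by $P_{d+1}$ to $e_1,\dots,e_d$. The lifts $\varepsilon_j+\varepsilon_{d+1}$ $(j\le d)$ are independent and satisfy $w_1+\dots+w_d-w_{d+1}=0$, so the last row is $c_{d+1}(1,\dots,1,-1)$ with $c_{d+1}\ne0$.
\end{itemize}
The specialized matrix is lower triangular with determinant $-c_1\cdots c_{d+1}\neq0$, which proves the claim.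

The product of the finitely many $G_F$ and of the differences $\xi_{p,1}-\xi_{q,1}$ $(p<q)$ is a nonzero polynomial. A nonzero polynomial over an infinite field takes a nonzero value, so there are distinct points $x_1,\dots,x_{td}\in K^d$ at which no $G_F$ vanishes. Let $X$ be the set of these points, colored arbitrarily with $d$ colors, $t$ points each. Suppose that $d+1$ pairwise disjoint rainbow $d$-sets, indexed by $F=(P_1,\dots,P_{d+1})$, had a point $z$ common to their hulls. Then the nonzero vector $\hat z$ would be annihilated by every row of the matrix defining $G_F$, forcing $G_F(x_1,\dots,x_{td})=0$, a contradiction.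
\end{proof}

For these configurations there are, a fortiori, no $r$ pairwise disjoint rainbow sets with intersecting hulls for any $r\ge d+1$. The hypothesis that $K$ is infinite cannot be dropped, since over a finite field no set $X$ exists once $td>|K|^d$. It holds for every nontrivial valuation: if $\nu(a)\notin\{0,\infty\}$, the powers of $a$ have distinct valuations.

\begin{thebibliography}{9}

\bibitem{CM}
Artem Chernikov and Alex Mennen, \emph{Combinatorial properties of non-archimedean convex sets}, arXiv:2109.04591 (2021).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\bibitem{Rado}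
R.~Rado, \emph{A theorem on independence relations}, 1942.

\end{thebibliography}
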